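\title{Thundercloud-forest graphs have chromatic threshold zero in random graphs of density $n^{-o(1)}$}

\begin{abstract}
The chromatic threshold $\delta_\chi(H,p)$ of a graph $H$ with respect to the random graph $G(n,p)$ is the infimum of those $d>0$ for which, with high probability, the $H$-free subgraphs of $G(n,p)$ of minimum degree at least $dpn$ have bounded chromatic number. We prove that $\delta_\chi(H,p)=0$ for every thundercloud-forest graph $H$ whenever $p=n^{-o(1)}$. The proof attaches to each vertex a set of linear size in its second neighborhood, uses large chromatic number to find trees along whose color classes these sets intersect, and embeds complete bipartite graphs by means of an inheritance lemma for lower density, proved by polynomial approximation.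
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G(n,p)$ be the Erd\H{o}s--R\'enyi random graph on $[n]=\{1,\dots,n\}$, in which each pair is an edge independently with probability $p=p(n)$. An event holds \emph{with high probability} (w.h.p.) if its probability tends to $1$ as $n\to\infty$. A graph is \emph{$H$-free} if it has no subgraph isomorphic to $H$. Subgraphs $G\subseteq G(n,p)$ need not be spanning, and $\delta(G)$ and $\chi(G)$ denote minimum degree and chromatic number.

\begin{definition}\label{def:threshold}
The \emph{chromatic threshold} $\delta_\chi(H,p)$ of a fixed graph $H$ with respect to $G(n,p)$ is the infimum of those $d>0$ for which there is a constant $C=C(H,d,p)$ such that, w.h.p., every $H$-free graph $G\subseteq G(n,p)$ with $\delta(G)\ge dpn$ satisfies $\chi(G)\le C$.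
\end{definition}

A vertex of $G(n,p)$ has about $pn$ neighbors, so $d$ is the fraction of its edges that each vertex of $G$ keeps. To see what the threshold measures, let $p=o(1)$ and $p=n^{-o(1)}$, the latter meaning $\ln(1/p)/\ln n\to0$, and let $H$ be non-bipartite. There are two easy ways to avoid $H$. One is to keep only the edges between two halves of $[n]$; this gives minimum degree $(\frac12-o(1))pn$ and chromatic number $2$. The other is to take a graph $K$ of large girth and large chromatic number. Every fixed $K$ appears in $G(n,p)$ w.h.p., since each of $\lfloor n/|V(K)|\rfloor$ disjoint blocks contains it independently with probability at least $p^{|V(K)|^2}=n^{-o(1)}$; but its degrees are bounded. The threshold is the degree above which the two features, large degree and large chromatic number, can no longer be combined without creating $H$.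

Which graphs $H$ might be unavoidable for every $d>0$? Large chromatic number forces every fixed forest, and inside a graph $K$ of large girth no short cycle. The degree condition gives each vertex $dpn$ neighbors, but it does not force common neighbors: two vertices of $G(n,p)$ have only about $p^2n=o(pn)$ of them, so the neighborhoods of boundedly many vertices can be made disjoint at the cost of $o(pn)$ in their degrees. At distance two the picture changes. The $dpn$ neighbors of a vertex send out $dpn$ edges each, and since no large pair of sets in $G(n,p)$ has density much above $p$, these edges reach about $dn$ vertices or more. Among more than $1/d$ such second neighborhoods two must overlap, however small $d$ is. This suggests looking at graphs $H$ with three layers: a forest, then vertices hanging from at most one vertex of the forest, then an independent set at distance two from the forest.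

\begin{definition}\label{def:cloud}
A graph $H$ is a \emph{cloud-forest graph} if it has an independent set $I\subset V(H)$, the \emph{cloud}, such that $H-I$ is a forest, every edge from $I$ goes to a leaf or an isolated vertex of $H-I$, and no two adjacent leaves of $H-I$ both send edges to $I$. It is a \emph{thundercloud-forest graph} if the cloud $I$ can be chosen so that, in addition, every odd cycle of $H$ contains at least two vertices of $I$.
\end{definition}

A cloud-forest graph has chromatic number at most $3$: one color for the cloud and two for the forest. Every bipartite graph is a thundercloud-forest graph, with one side as the cloud. So is $C_{2k+1}$ for $k\ge3$: take as the cloud two vertices at distance two; what remains is an isolated vertex and a path on $2k-2\ge4$ vertices, whose leaves are not adjacent. The cycle $C_5$ is a cloud-forest graph, with a single vertex as the cloud. It is not a thundercloud-forest graph, because deleting two non-adjacent vertices from $C_5$ leaves two adjacent leaves that both send edges to the deleted set. The odd cycle condition reflects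 the fact that large chromatic number does not force the second neighborhoods of two \emph{adjacent} vertices to overlap by any argument that uses only their sizes; see Example~\ref{ex:shift}.

For $p=o(1)$ and $p=n^{-o(1)}$ it is known that $\delta_\chi(H,p)\le1/3$ for every thundercloud-forest graph $H$ with $\chi(H)=3$. The problem, posed by Allen, B\"ottcher, Griffiths, Kohayakawa and Morris~\cite{ABGKM}, is whether $\delta_\chi(H,p)=0$ for every thundercloud-forest graph $H$ and every such $p$. We show that this is so.

\begin{theorem}\label{thm:main}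
Let $H$ be a thundercloud-forest graph and let $d>0$. There are $C=C(H,d)$ and $\kappa=\kappa(H,d)>0$ such that the following holds. If $p=p(n)\ge n^{-\kappa}$ for all large $n$, then w.h.p.\ every $H$-free graph $G\subseteq G(n,p)$ with $\delta(G)\ge dpn$ has $\chi(G)\le C$.
\end{theorem}

The theorem does not assume $p=o(1)$, and $C$ does not depend on $p$. If $p=n^{-o(1)}$, then $p\ge n^{-\kappa}$ for every fixed $\kappa>0$ and all large $n$, so the theorem applies for every $d>0$.

\begin{corollary}\label{cor:main}
If $H$ is a thundercloud-forest graph, $p=o(1)$ and $p=n^{-o(1)}$, then $\delta_\chi(H,p)=0$.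
\end{corollary}

\begin{remark}\label{rem:kappa}
The exponent $\kappa$ must depend on $H$. Let $H=K_{t,t}$, $d\le\frac12$ and $p=n^{-\kappa}$ with $2/t<\kappa<1$. The expected number of copies of $H$ in $G(n,p)$ is at most $n^{2t}p^{t^2}\to0$. W.h.p.\ all degrees exceed $pn/2$. For $s=\lceil 4\ln n/p\rceil$ the expected number of independent $s$-sets is at most $\exp\big(s(\ln n-p(s-1)/2)\big)\to0$, so w.h.p.\ $\chi(G(n,p))\ge n/s\to\infty$. Thus $G=G(n,p)$ itself violates the conclusion.
\end{remark}

Section~\ref{sec:layers} describes the three layers of $H$; this is the only place where the odd cycle condition is used. Section~\ref{sec:good} reduces the randomness to one discrepancy inequality and uses the minimum degree, again for the only time, to attach to each vertex $v$ a robust second neighborhood $V_v$. These tools already settle $H=C_7$, which we work out in Section~\ref{sec:c7}. The general case needs two more ingredients. Section~\ref{sec:trees} converts large chromatic number into trees along whose color classes the sets $V_v$ intersect. Section~\ref{sec:inherit} shows that density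 passes to neighborhoods; this is where $\kappa$ has to be small in terms of $H$. Sections~\ref{sec:bip} and~\ref{sec:proof} assemble the copy of $H$.

\section{The three layers of $H$}\label{sec:layers}

A tree has a unique partition into two independent sets, its \emph{color classes}; one class is empty if the tree is a single vertex. Two vertices lie in different classes exactly when the path between them has odd length.

\begin{lemma}\label{lem:layers}
Let $H$ be a thundercloud-forest graph. Then $V(H)$ is the disjoint union of sets $I$, $J$ and $V(F)$, where $F$ is an induced subgraph of $H$, such that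
\begin{enumerate}
\item[(a)] $F$ is a forest, $I$ and $J$ are independent, and there is no edge between $I$ and $V(F)$;
\item[(b)] each $j\in J$ has at most one neighbor in $F$, which we call its \emph{anchor};
\item[(c)] for every $x\in I$ and every component $T'$ of $F$, the anchors in $T'$ of the neighbors of $x$ all lie in one color class of $T'$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $I$ be a cloud as in the definition of a thundercloud-forest graph, let $J$ be the set of vertices of $H-I$ that have a neighbor in $I$, and let $F=H-I-J$. Then $F$ is a forest with no edge to $I$. Each vertex of $J$ has degree at most one in $H-I$, which gives (b). Two adjacent vertices of $J$ would be adjacent leaves of $H-I$ that both send edges to $I$, so $J$ is independent.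

For (c), suppose that $x\in I$ has neighbors $j,j'\in J$ whose anchors $a,b$ lie in different color classes of a component $T'$. Then $a\ne b$, and hence $j\ne j'$ by (b). The $a$--$b$ path in $T'$ has odd length, and together with the four edges $xj$, $ja$, $bj'$, $j'x$ it forms an odd cycle whose only vertex in $I$ is $x$. This contradicts the choice of $I$.
\end{proof}

Parts (a) and (b) use only that $H$ is a cloud-forest graph. Figure~\ref{fig:layers} shows the layers of $C_7$ and of $C_5$, for which (c) fails. The graph between $J$ and $I$ is restricted only by (c); for $H=K_{t,t}$ it is all of $H$.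

\begin{figure}[ht]
\centering
\begin{tikzpicture}[v/.style={circle,fill,inner sep=1.6pt}]
\node at (-1.1,2) {$I$}; \node at (-1.1,1) {$J$}; \node at (-1.1,0) {$F$};
\node[v,label=below:$a$] (a) at (0,0) {};
\node[v,label=below:$b$] (b) at (3,0) {};
\node[v,label=left:$j_1$] (j1) at (0,1) {};
\node[v,label=below:$j_3$] (j3) at (1.5,1) {};
\node[v,label=right:$j_2$] (j2) at (3,1) {};
\node[v,label=above:$x_1$] (x1) at (0.75,2) {};
\node[v,label=above:$x_2$] (x2) at (2.25,2) {};
\draw (x1)--(j1)--(a)--(b)--(j2)--(x2)--(j3)--(x1);
\node[v,label=below:$a$] (c) at (5.5,0) {};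
\node[v,label=below:$b$] (e) at (7,0) {};
\node[v,label=left:$j_1$] (k1) at (5.5,1) {};
\node[v,label=right:$j_2$] (k2) at (7,1) {};
\node[v,label=above:$x$] (y) at (6.25,2) {};
\draw (y)--(k1)--(c)--(e)--(k2)--(y);
\end{tikzpicture}
\caption{The cycles $C_7$ (left) and $C_5$ (right) in three layers: the cloud $I$, the independent set $J$ of neighbors of the cloud, and the remaining forest $F$, here the edge $ab$. In $C_7$ each cloud vertex is at distance two from only one end of $ab$; in $C_5$ the cloud vertex $x$ is at distance two from both.}
\label{fig:layers}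
\end{figure}

The plan is to find $F$ by means of the chromatic number, to place a vertex $j\in J$ in the neighborhood of the image of its anchor, and to place $x\in I$ in the intersection of the second neighborhoods of the images of all anchors of its neighbors.

\section{Discrepancy and good pairs}\label{sec:good}

For a graph $G$ with $V(G)\subseteq[n]$, a vertex $x\in[n]$ and sets $S,T\subseteq[n]$, let $N_G(x)$ be the neighborhood of $x$ (empty if $x\notin V(G)$), let $\deg_G(x,T)=|N_G(x)\cap T|$, and let $e_G(S,T)=\sum_{x\in S}\deg_G(x,T)$. Thus $e_G(S,T)$ counts the pairs $(x,y)\in S\times T$ with $xy\in E(G)$; the sets may overlap, and $e_G(S,T)=e_G(T,S)$. We write $G(x,y)\in\{0,1\}$ for the indicator of adjacency. The only property of the random graph that we use is the following.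

\begin{lemma}\label{lem:disc}
W.h.p.\ the graph $\Gamma=G(n,p)$ satisfies
\begin{equation}\label{eq:disc}
\big|e_\Gamma(S,T)-p|S||T|\big|\le2\sqrt{n|S||T|}\qquad\text{for all }S,T\subseteq[n].
\end{equation}
\end{lemma}

\begin{proof}
Recall Hoeffding's inequality: if $\xi=\sum_i\xi_i$ with independent $\xi_i\in[0,c_i]$, then $\mathbb P(|\xi-\mathbb E\xi|\ge\lambda)\le2\exp(-2\lambda^2/\sum_ic_i^2)$. Fix non-empty $S,T$ and write $e_\Gamma(S,T)=\sum c_{xy}\Gamma(x,y)$ over unordered pairs $xy$, where $c_{xy}\in\{0,1,2\}$ is the number of the pairs $(x,y)$, $(y,x)$ that lie in $S\times T$. Then $\sum c_{xy}=|S||T|-|S\cap T|$ and $\sum c_{xy}^2\le2|S||T|$. So a deviation of at least $\sqrt{2n|S||T|}$ from the mean has probability at most $2e^{-2n}$, and by a union bound over the $4^n$ pairs $(S,T)$ the probability that some pair deviates so much is at most $2(4/e^2)^n\to0$. The mean differs from $p|S||T|$ by $p|S\cap T|\le\sqrt{|S||T|}$, and $\sqrt{2n}+1\le2\sqrt n$ for $n\ge6$.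
\end{proof}

\noindent\textbf{Standing assumptions.} If the conclusion of Theorem~\ref{thm:main} holds for some $d$, it holds for all larger $d$, so we fix $d\in(0,1]$ and put
\[\theta_0=d/8 .\]
From now on $\Gamma$ is a graph on $[n]$ that satisfies \eqref{eq:disc}, $G\subseteq\Gamma$ is an arbitrary subgraph, and every argument is deterministic. ``For $n$ large'' means for $n$ above a bound that depends only on the constants named in the statement, not on $p$, $\Gamma$, $G$ or the sets involved.

We use one averaging step repeatedly, and refer to it as \emph{halving}: if $e_G(S,T)<\theta p|S||T|$, then at least half of the vertices $x\in S$ have $\deg_G(x,T)<2\theta p|T|$, since otherwise the remaining vertices alone would contribute at least $\theta p|S||T|$.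

The plain second neighborhood of $v$ is too fragile for embedding: a vertex may belong to it through a single path. We want sets $J_v\subseteq N_G(v)$ and $V_v$ such that edges between them are present everywhere, at density comparable to $p$. Only a lower bound on the density is needed.

\begin{definition}\label{def:good}
Let $v\in V(G)$ and $\varepsilon,c\in(0,1)$. A pair $(J_v,V_v)$ is \emph{$(\varepsilon,c)$-good for $v$} if $J_v\subseteq N_G(v)$, $V_v\subseteq V(G)$, and $e_G(J',V')\ge\theta_0p|J'||V'|$ whenever $J'\subseteq J_v$, $|J'|\ge\varepsilon|J_v|$, $V'\subseteq V_v$ and $|V'|\ge cn$.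
\end{definition}

\begin{lemma}\label{lem:good}
Let $\varepsilon,c\in(0,1)$ and $\beta=(\varepsilon/2)^{1/c}d$. Let $p\ge n^{-1/4}$, let $n$ be large, and let $\delta(G)\ge dpn$. Then every $v\in V(G)$ has an $(\varepsilon,c)$-good pair with
\[|J_v|\ge\beta pn\qquad\text{and}\qquad|V_v|\ge dn/2 .\]
\end{lemma}

\begin{proof}
We remove sparse spots one at a time. Let $J^{0}=N_G(v)$ and $V^{0}=V(G)$. If $(J^{i},V^{i})$ is not good, there are $J'\subseteq J^{i}$ with $|J'|\ge\varepsilon|J^{i}|$ and $W^{i}\subseteq V^{i}$ with $|W^{i}|\ge cn$ such that $e_G(J',W^{i})<\theta_0p|J'||W^{i}|$. Put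
\[J^{i+1}=\{j\in J':\deg_G(j,W^{i})<2\theta_0p|W^{i}|\},\qquad V^{i+1}=V^{i}\setminus W^{i}.\]
By halving, $|J^{i+1}|\ge(\varepsilon/2)|J^{i}|$. The sets $W^{i}$ are disjoint and have size at least $cn$, so the process stops after at most $1/c$ steps, at a good pair $(J_v,V_v)$ with $|J_v|\ge(\varepsilon/2)^{1/c}|N_G(v)|\ge\beta pn$.

We kept only vertices with few neighbors in the discarded sets, so most of their degree survives. Each $j\in J_v$ lies in every $J^{i+1}$ and therefore has at most $2\theta_0p\sum_i|W^{i}|\le2\theta_0pn=dpn/4$ neighbors in $V(G)\setminus V_v$. Hence $\deg_G(j,V_v)\ge\frac34dpn$. Summing over $j$ and using $G\subseteq\Gamma$ and \eqref{eq:disc},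
\[\tfrac34dpn|J_v|\le e_\Gamma(J_v,V_v)\le p|J_v||V_v|+2n\sqrt{|J_v|},\]
so $|V_v|\ge\frac34dn-2n/(p\sqrt{|J_v|})$. Finally $p\sqrt{|J_v|}\ge\sqrt\beta\,p^{3/2}n^{1/2}\ge\sqrt\beta\,n^{1/8}\ge8/d$ for $n$ large.
\end{proof}

The two bounds are of different quality. The constant $\beta$ deteriorates quickly as $\varepsilon,c\to0$, but the bound on $|V_v|$ does not depend on $\varepsilon$ and $c$. We may therefore first determine how large an intersection of the sets $V_v$ the chromatic number forces, and choose $\varepsilon$ and $c$ afterwards, small relative to that. The constant $\beta$ will only influence how large $n$ has to be.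

\section{The case $H=C_7$}\label{sec:c7}

In the notation of Figure~\ref{fig:layers}, we look for an edge $ab$, vertices $j_1\in J_a$ and $j_2\in J_b$, and $x_1\in V_a$ and $x_2\in V_b$ with a common neighbor $j_3$. The vertex $j_3$ has no anchor. We give it an artificial one: a vertex $v_0$, not part of the cycle, such that $V_{v_0}$ meets both $V_a$ and $V_b$ substantially.

\begin{proposition}\label{prop:c7}
Let $p\ge n^{-1/4}$ and let $n$ be large. If $\delta(G)\ge dpn$ and $\chi(G)\ge4/d$, then $G$ contains $C_7$.
\end{proposition}

\begin{proof}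
Let $r_0=\lceil4/d\rceil$, $c_*=r_0^{-2}$, $c=c_*/2$ and $\varepsilon=\frac14$, and take the good pairs of Lemma~\ref{lem:good}.

\emph{Using the chromatic number.} Let $v_1,\dots,v_r$ be a maximal family of vertices with $|V_{v_i}\cap V_{v_k}|<c_*n$ for all $i\ne k$. If $r\ge r_0$, then
\[\Big|\bigcup_{i\le r_0}V_{v_i}\Big|\ge r_0\frac{dn}2-\binom{r_0}2c_*n>2n-\frac n2>n,\]
which is impossible. So $r\le r_0-1<4/d$. Every vertex $x$ of $G$ has $|V_x\cap V_{v_i}|\ge c_*n$ for some $i$: by maximality if $x$ is not in the family, and because $c_*\le d/2$ if $x=v_i$. Color $x$ by such an $i$. As $\chi(G)>r$, some edge $ab$ has both ends of the same color $i$. Put $v_0=v_i$, $X_1=V_a\cap V_{v_0}$ and $X_2=V_b\cap V_{v_0}$; then $|X_1|,|X_2|\ge c_*n$.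

\emph{Using density.} Let $X_1'=\{w\in X_1:\deg_G(w,J_a)\ge\theta_0p|J_a|\}$. If $|X_1\setminus X_1'|\ge cn$, then the sets $J_a$ and $X_1\setminus X_1'\subseteq V_a$ violate goodness for $a$. Hence $|X_1'|\ge cn$, and in the same way $X_2'=\{w\in X_2:\deg_G(w,J_b)\ge\theta_0p|J_b|\}$ has $|X_2'|\ge cn$. By goodness for $v_0$, for each $i\in\{1,2\}$ fewer than $\frac14|J_{v_0}|$ vertices $j\in J_{v_0}$ have $\deg_G(j,X_i')<\theta_0p|X_i'|$. So more than half of $J_{v_0}$ has at least $\theta_0cpn$ neighbors in each of $X_1'$ and $X_2'$; let $j_3\notin\{a,b\}$ be such a vertex. Now choose in turn $x_1\in N_G(j_3)\cap X_1'$, $x_2\in N_G(j_3)\cap X_2'$, $j_1\in N_G(x_1)\cap J_a$ and $j_2\in N_G(x_2)\cap J_b$, each distinct from all earlier vertices. This is possible since each of these sets has size at least $\min(\theta_0cpn,\theta_0\beta p^2n)\ge7$ for $n$ large. Then $x_1j_1abj_2x_2j_3x_1$ is a $7$-cycle in $G$.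
\end{proof}

For $C_5$ the same plan would require an edge $ab$ with $V_a\cap V_b$ large, and this is the step that cannot be carried out (Example~\ref{ex:shift}). For a general thundercloud-forest graph, both halves of the proof have to be strengthened.

First, $F$ may have several components, each a large tree, and a cloud vertex may need the intersection of $V_v$ over a whole color class of each component. Different cloud vertices may select the classes differently, so all combinations must be available.

Second, in $C_7$ the graph between $J$ and $I$ is a path, which can be embedded greedily after discarding vertices of low degree. If it contains cycles, we have to pass to common neighborhoods. After one vertex $j$ is chosen, the candidate set $N_G(j)\cap X$ has about $pn$ elements. When $p=o(1)$ this is far below the scale $cn$ at which goodness gives information.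

\section{Trees with large intersections}\label{sec:trees}

This section concerns a finite graph $K$ and arbitrary sets $V_x\subseteq[n]$, $x\in V(K)$, of linear size; neither $\Gamma$ nor $p$ plays a role. We write $|T|$ for the number of vertices of a tree $T$. The goal is the following lemma.

\begin{lemma}\label{lem:shatter}
Let $d_1\in(0,1]$, let $\ell\ge1$ be an integer, and let $T$ be a tree with at least one edge and color classes $A,B$. There are $c_*\in(0,1)$ and $C_1$, depending only on $d_1,\ell,T$, such that the following holds. Let $K$ be a finite graph with $\chi(K)\ge C_1$, and let $V_x\subseteq[n]$ with $|V_x|\ge d_1n$ for $x\in V(K)$. Then there are vertex-disjoint copies $\varphi_1(T),\dots,\varphi_\ell(T)$ of $T$ in $K$ such that for every $s=(s_1,\dots,s_\ell)\in\{A,B\}^\ell$,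
\[\Big|\bigcap_{i=1}^\ell\ \bigcap_{u\in s_i}V_{\varphi_i(u)}\Big|\ge c_*n .\]
\end{lemma}

Each intersection involves only one color class of each copy. This restriction cannot be removed, even for a single edge.

\begin{example}\label{ex:shift}
Let $K$ have vertex set $\{(i,j):1\le i<j\le r\}$ and an edge between $(i,j)$ and $(j,k)$ whenever $i<j<k$. Given a proper coloring, let $C_i$ be the set of colors of the vertices $(i,j)$, $j>i$. For $i<j$ the color of $(i,j)$ lies in $C_i$ but not in $C_j$, so $C_1,\dots,C_r$ are distinct and $\chi(K)\ge\log_2r$. Identify $[n]$, $n=2^r$, with the family of subsets $S\subseteq[r]$, and let $V_{(i,j)}=\{S:i\in S,\ j\notin S\}$. Then $|V_x|=n/4$ for all $x$, while $V_x\cap V_y=\emptyset$ for every edge $xy$.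
\end{example}

\subsection{One tree}

Let $w^A,w^B$ be independent uniform points of $[n]$, and let $\mathcal A=\{x:w^A\in V_x\}$ and $\mathcal B=\{x:w^B\in V_x\}$. For a copy $\varphi(T)$, the probability that $\varphi(A)\subseteq\mathcal A$ and $\varphi(B)\subseteq\mathcal B$ is the product of the densities of $\bigcap_{u\in A}V_{\varphi(u)}$ and $\bigcap_{u\in B}V_{\varphi(u)}$. So the case $\ell=1$ asks for a copy for which this probability is bounded below, and what we know is that $\mathbb P(x\in\mathcal A,y\in\mathcal B)\ge d_1^2$ for each edge $xy$. The next lemma passes from edges to trees. A \emph{homomorphism} $T\to K$ is a map of vertices that sends edges to edges; an injective one is a copy of $T$.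

\begin{lemma}\label{lem:tree}
Let $T$ be a tree with $m\ge1$ edges and color classes $A,B$. Let $q\in(0,1]$ and $N\ge|T|^2q^{-m}$, and let $K$ be a finite non-empty graph with minimum degree at least $N$. Let $(\mathcal A,\mathcal B)$ be a random pair of subsets of $V(K)$ with $\mathbb P(x\in\mathcal A,\,y\in\mathcal B)\ge q$ for every ordered pair $(x,y)$ with $xy\in E(K)$. Then there is an injective homomorphism $\varphi:T\to K$ with
\[\mathbb P\big(\varphi(A)\subseteq\mathcal A,\ \varphi(B)\subseteq\mathcal B\big)\ge\tfrac12q^m .\]
\end{lemma}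

\begin{proof}
We average over a random homomorphism. As $K$ may be far from regular, we use a random walk indexed by $T$: it maps an edge of $T$ to a uniform edge of $K$, and it rarely collides with itself. Let $\vec E$ be the set of ordered pairs $(x,y)$ with $xy\in E(K)$, so $|\vec E|=\sum_x\deg(x)$, where $\deg$ is the degree in $K$. Root $T$ at a vertex of $A$ and order $V(T)$ so that parents precede children. Independently of $(\mathcal A,\mathcal B)$, map the root to $x$ with probability $\deg(x)/|\vec E|$, and map each later vertex to a uniform neighbor of the image of its parent. The root has $d_T(u)$ children and any other vertex $u$ has $d_T(u)-1$, where $d_T$ is the degree in $T$. So the resulting random homomorphism has law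
\[\Phi(h)=|\vec E|^{-1}\prod_{u\in V(T)}\deg(h(u))^{1-d_T(u)} .\]

Fix the values of $\mathcal A$ and $\mathcal B$. Let $\mathcal E=\{(x,y)\in\vec E:x\in\mathcal A,\ y\in\mathcal B\}$ and $\alpha=|\mathcal E|/|\vec E|$, and let $a(x)$ and $b(y)$ be the numbers of pairs in $\mathcal E$ with first coordinate $x$ and with second coordinate $y$. We claim that
\begin{equation}\label{eq:treeclaim}
\Phi\big(\{h:h(A)\subseteq\mathcal A,\ h(B)\subseteq\mathcal B\}\big)\ge\alpha^m .
\end{equation}
When $T$ is a star with center in $A$, the left side is $\sum_x\frac{\deg(x)}{|\vec E|}\big(\frac{a(x)}{\deg(x)}\big)^m$, and \eqref{eq:treeclaim} is the convexity of $u\mapsto u^m$. In general we compare $\Phi$ with the corresponding walk on $\mathcal E$. Assume $\alpha>0$. Let $\Psi$ be the law of the random homomorphism that maps the root to $x$ with probability $a(x)/|\mathcal E|$, a child of a vertex of $A$ with image $x$ to a uniform $y$ with $(x,y)\in\mathcal E$, and a child of a vertex of $B$ with image $y$ to a uniform $x$ with $(x,y)\in\mathcal E$. Put $f_u=a$ for $u\in A$ and $f_u=b$ for $u\in B$.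 Under $\Psi$ the image of $u$ has law $f_u/|\mathcal E|$. Indeed, if this holds for $u\in A$, then a child of $u$ is mapped to $y$ with probability $\sum_{x:(x,y)\in\mathcal E}\frac{a(x)}{|\mathcal E|}\cdot\frac1{a(x)}=\frac{b(y)}{|\mathcal E|}$, and the case $u\in B$ is symmetric. On its support,
\[\Psi(h)=|\mathcal E|^{-1}\prod_{u\in V(T)}f_u(h(u))^{1-d_T(u)} .\]
Every vertex of $T$ lies on an edge and every edge is mapped into $\mathcal E$, so the support of $\Psi$ is contained in the event in \eqref{eq:treeclaim}. The left side of \eqref{eq:treeclaim} is therefore at least $\sum_{h:\Psi(h)>0}\Phi(h)=\mathbb E_\Psi(\Phi/\Psi)\ge\exp\mathbb E_\Psi\ln(\Phi/\Psi)$, by Jensen's inequality. From the two product formulas,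
\[\mathbb E_\Psi\ln\frac\Phi\Psi=\ln\alpha-\sum_{u}(d_T(u)-1)\,\mathbb E_\Psi\ln\frac{\deg(h(u))}{f_u(h(u))} .\]
By Jensen's inequality again,
\[\mathbb E_\Psi\ln\frac{\deg(h(u))}{f_u(h(u))}\le\ln\sum_{x:f_u(x)>0}\frac{f_u(x)}{|\mathcal E|}\cdot\frac{\deg(x)}{f_u(x)}\le\ln\frac{|\vec E|}{|\mathcal E|}=-\ln\alpha .\]
All coefficients $d_T(u)-1$ are non-negative and their sum is $2m-(m+1)=m-1$. Hence $\mathbb E_\Psi\ln(\Phi/\Psi)\ge m\ln\alpha$, which proves \eqref{eq:treeclaim}.

Now let $(\mathcal A,\mathcal B)$ be random and let $\varphi$ have law $\Phi$. By hypothesis $\mathbb E\alpha\ge q$, so the event $\varphi(A)\subseteq\mathcal A$, $\varphi(B)\subseteq\mathcal B$ has probability at least $\mathbb E\alpha^m\ge(\mathbb E\alpha)^m\ge q^m$. For $u\ne u'$, the later of the two vertices has an image that is uniform on at least $N$ vertices given all earlier choices, so $\mathbb P(\varphi(u)=\varphi(u'))\le1/N$. Thus $\varphi$ fails to be injective with probability at most $|T|^2/(2N)\le q^m/2$. By independence,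
\[\sum_{h\text{ injective}}\Phi(h)\,\mathbb P\big(h(A)\subseteq\mathcal A,\ h(B)\subseteq\mathcal B\big)\ge\tfrac12q^m,\]
and since $\sum_h\Phi(h)=1$, some injective $h$ has the required property.
\end{proof}

\subsection{Several trees}

We find the copies one after another. After $k$ copies there are $2^k$ intersections $W_s$, and Lemma~\ref{lem:tree} produces the next copy provided that we work among vertices $x$ whose set $V_x$ meets every $W_s$ substantially. The difficulty is that these vertices may carry little of the chromatic number. In that case the vertices that almost miss one particular $W_s$ carry much of it, and we start again among them, with $W_s$ removed from the ground set. The removed sets are large and disjoint, so this happens boundedly often.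

We use two standard facts. If $V(K)=S_1\cup\dots\cup S_r$, then $\chi(K)\le\sum_i\chi(K[S_i])$. If $\chi(K)\ge N+1$, then $K$ has a non-empty subgraph of minimum degree at least $N$; otherwise one could delete vertices of degree less than $N$ one by one and color greedily in reverse order with $N$ colors.

\begin{proof}[Proof of Lemma~\ref{lem:shatter}]
Let $m\ge1$ be the number of edges of $T$. Define
\[\gamma_0=\frac{d_1}2,\qquad\tau_k=\frac{\gamma_kd_1}{2\ell},\qquad\gamma_{k+1}=\tfrac12\tau_k^{\,2^{k+1}m}\quad(0\le k<\ell),\qquad c_*=\gamma_\ell .\]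
Here $\gamma_kn$ will bound the size of the intersections after $k$ copies, and $\tau_kn$ is the overlap below which $V_x$ is considered to miss such an intersection. Let $N\ge\max_{k<\ell}|T|^2\tau_k^{-2^{k+1}m}$ be an integer and let $R=\sum_{k<\ell}\lfloor1/\gamma_k\rfloor$. Let $Q(0)=1$, $Q(r)=2^\ell Q(r-1)+\ell|T|+N+1$, and $C_1=Q(R+1)$.

We proceed in rounds $i=0,1,\dots$. Round $i$ starts with a set $U\subseteq[n]$ and an induced subgraph $K'$ of $K$ such that
\begin{enumerate}
\item[(I1)] $[n]\setminus U$ is a disjoint union of $i$ \emph{removed sets}, each with a \emph{level} $k\in\{0,\dots,\ell-1\}$; a removed set of level $k$ has size at least $\gamma_kn$ and meets $V_x$ in fewer than $\tau_kn$ points for every $x\in V(K')$;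
\item[(I2)] $\chi(K')\ge Q(R+1-i)$.
\end{enumerate}
Round $0$ starts with $U=[n]$ and $K'=K$. By (I1) alone there are at most $\lfloor1/\gamma_k\rfloor$ removed sets of level $k$, so $i\le R$. By (I2), $K'$ has a vertex $x$, and $|V_x\setminus U|\le\sum_{k<\ell}\gamma_k^{-1}\tau_kn=d_1n/2$. Hence $|U|\ge|V_x\cap U|\ge\gamma_0n$.

A round has stages $k=0,1,\dots,\ell-1$. At the beginning of stage $k$ we have disjoint copies $\varphi_1(T),\dots,\varphi_k(T)$ in $K'$ such that the sets
\[W_s=U\cap\bigcap_{i'\le k}\ \bigcap_{u\in s_{i'}}V_{\varphi_{i'}(u)},\qquad s\in\{A,B\}^k,\]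
have size at least $\gamma_kn$. For $k=0$ the only such set is $U$. Let $\mathrm{Bad}_s=\{x\in V(K'):|V_x\cap W_s|<\tau_kn\}$.

\emph{Case 1: $\chi(K'[\mathrm{Bad}_s])\ge Q(R-i)$ for some $s$.} Abandon the copies and start round $i+1$ with $U\setminus W_s$ and $K'[\mathrm{Bad}_s]$, declaring $W_s$ a removed set of level $k$. Then (I1) and (I2) hold for $i+1$.

\emph{Case 2: $\chi(K'[\mathrm{Bad}_s])<Q(R-i)$ for all $s$.} Delete from $K'$ the $2^k$ sets $\mathrm{Bad}_s$ and the vertices of the $k$ copies. What remains has chromatic number at least $Q(R+1-i)-2^kQ(R-i)-\ell|T|\ge N+1$, so it has a non-empty subgraph $K''$ of minimum degree at least $N$. Take independent uniform points $w_s^A,w_s^B\in[n]$ for $s\in\{A,B\}^k$, and let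
\[\mathcal A=\{x\in V(K''):w_s^A\in V_x\cap W_s\text{ for all }s\},\qquad\mathcal B=\{x\in V(K''):w_s^B\in V_x\cap W_s\text{ for all }s\}.\]
No vertex of $K''$ is bad, so $\mathbb P(x\in\mathcal A,y\in\mathcal B)=\prod_s\frac{|V_x\cap W_s|}n\cdot\frac{|V_y\cap W_s|}n\ge\tau_k^{\,2^{k+1}}$ for all $x,y\in V(K'')$. Lemma~\ref{lem:tree} with $q=\tau_k^{\,2^{k+1}}$ gives a copy $\varphi_{k+1}(T)$ in $K''$, disjoint from the earlier ones, with
\[\prod_{s}\frac1n\Big|W_s\cap\bigcap_{u\in A}V_{\varphi_{k+1}(u)}\Big|\cdot\frac1n\Big|W_s\cap\bigcap_{u\in B}V_{\varphi_{k+1}(u)}\Big|\ \ge\ \tfrac12q^m=\gamma_{k+1},\]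
the left side being the probability in that lemma. Each factor is at most $1$, so each factor is at least $\gamma_{k+1}$. The sets that appear are $W_{(s,A)}$ and $W_{(s,B)}$, so stage $k+1$ can begin.

Since $i\le R$ in every round, some round passes all $\ell$ stages through Case 2. Its final sets $W_s$, $s\in\{A,B\}^\ell$, have size at least $\gamma_\ell n=c_*n$ and are contained in the intersections of the lemma.
\end{proof}

\section{Inheritance of density}\label{sec:inherit}

We return to $G\subseteq\Gamma$. To follow candidate sets of size $o(n)$ we measure subsets relative to the sets that contain them.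

\begin{definition}\label{def:dense}
Let $\varepsilon,\theta>0$ and $X,Y\subseteq[n]$. The pair $(X,Y)$ is \emph{$(\varepsilon,\theta)$-dense} if $e_G(X',Y')\ge\theta p|X'||Y'|$ for all $X'\subseteq X$, $Y'\subseteq Y$ with $|X'|\ge\varepsilon|X|$ and $|Y'|\ge\varepsilon|Y|$.
\end{definition}

The definition is symmetric in $X$ and $Y$, and the property persists when $\varepsilon$ increases or $\theta$ decreases. If $(X,Y)$ is $(\varepsilon,\theta)$-dense and $Y'\subseteq Y$ has $|Y'|\ge\varepsilon|Y|$, then
\begin{equation}\label{eq:lowdeg}
\big|\{x\in X:\deg_G(x,Y')<\theta p|Y'|\}\big|\le\varepsilon|X|,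
\end{equation}
since otherwise this set and $Y'$ would violate the definition. For $\varepsilon\in(0,1/e]$ and $\theta\in(0,1]$ put
\[D(\varepsilon,\theta)=\Big\lceil\frac{\ln(1/\varepsilon)}\theta\Big\rceil,\qquad\Lambda(\varepsilon,\theta)=\Big(\frac{16\varepsilon}\theta,\ \frac1{4D(\varepsilon,\theta)}\Big).\]
As $D(\varepsilon,\theta)\ge1/\theta\ge1$, the pair $(\varepsilon',\theta')=\Lambda(\varepsilon,\theta)$ has $\varepsilon'\ge\varepsilon$ and $\theta'\le\theta$.

\begin{lemma}[Inheritance]\label{lem:inherit}
Let $\varepsilon\in(0,1/e]$, $\theta\in(0,1]$, and $\rho>0$ with $(8D(\varepsilon,\theta)+4)\rho\le\frac14$. Let $p\ge n^{-\rho}$ and let $n$ be large. Let $(X,Y)$ be $(\varepsilon,\theta)$-dense with $|X|\ge n^{1-\rho}$ and $\varepsilon|Y|\ge n^{1-\rho}$. Then there is a set $Z\subseteq[n]$ with $|Z|\le n^{1/2}$ such that for every $z\in[n]\setminus Z$ with $|N_G(z)\cap X|\ge\theta p|X|$, the pair $(N_G(z)\cap X,\,Y)$ is $\Lambda(\varepsilon,\theta)$-dense.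
\end{lemma}

Suppose inheritance fails at $z$. Then there is a large set $Y_z\subseteq Y$ such that many neighbors of $z$ in $X$ have low degree into $Y_z$. By \eqref{eq:lowdeg} the set $B_z$ of vertices of $X$ with low degree into $Y_z$ is only an $\varepsilon$-fraction of $X$, so $z$ has unusually many $\Gamma$-neighbors in $B_z$. If $B_z$ did not depend on $z$, then \eqref{eq:disc} would show that few vertices $z$ behave so. But it does depend on $z$, and a set of size $\varepsilon|X|$ chosen with knowledge of $z$ could contain all of $N_\Gamma(z)\cap X$. What saves us is that $B_z$ is defined through degrees. We replace the indicator of $B_z$ by a polynomial in $\deg_G(x,Y_z)$. A power $\deg_G(x,Y_z)^r$ is a sum, over $r$-tuples $\vec y$, of the indicator that $x$ is a common $G$-neighbor of $\vec y$, which does not depend on $z$, times the indicator that $\vec y\in Y_z^r$, which does not depend on $x$. To each such product, \eqref{eq:disc} applies in the following weighted form: for $S,Z\subseteq[n]$ and weights $b_z\in[0,1]$,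
\begin{equation}\label{eq:weighted}
\Big|\sum_{x\in S}\sum_{z\in Z}(\Gamma(x,z)-p)\,b_z\Big|\le2n\sqrt{|Z|} .
\end{equation}
Indeed, the sum is linear in each $b_z$, so its maximum and minimum are attained at some $b\in\{0,1\}^Z$, where it equals $e_\Gamma(S,Z')-p|S||Z'|$ for a set $Z'\subseteq Z$; and $2\sqrt{n|S||Z'|}\le2n\sqrt{|Z|}$.

\begin{lemma}\label{lem:poly}
Let $\varepsilon,\theta,\rho,p,n$ be as in Lemma~\ref{lem:inherit} and $D=D(\varepsilon,\theta)$. Let $X,Z\subseteq[n]$ and $Y_z\subseteq[n]$ for $z\in Z$, with $|X|,|Y_z|\ge n^{1-\rho}$, and put $g_z(x)=\deg_G(x,Y_z)/(p|Y_z|)$. Suppose that for every $z\in Z$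
\begin{enumerate}
\item[(i)] $|\{x\in X:g_z(x)<\theta\}|\le\varepsilon|X|$, and
\item[(ii)] $|\{x\in N_\Gamma(z)\cap X:g_z(x)<\frac1{2D}\}|\ge8\varepsilon p|X|$.
\end{enumerate}
Then $|Z|\le n^{1/2}$.
\end{lemma}

\begin{proof}
Assume $Z\ne\emptyset$. Note that $0\le g_z(x)\le1/p$. We need a non-negative polynomial that is large near $0$ and small on the range of typical values of $g_z$. Let
\[\psi(u)=(1-u/2)^{2D}=\sum_{r=0}^{2D}a_ru^r\ge0,\qquad\sum_r|a_r|=(3/2)^{2D}\le3^D .\]
It has the following properties.
\begin{itemize}
\item For $0\le u<\frac1{2D}$, Bernoulli's inequality gives $\psi(u)\ge1-Du\ge\frac12$.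
\item For $0\le u\le2$, $\psi(u)\le1$.
\item For $\theta\le u\le2$, $\psi(u)\le(1-\theta/2)^{2D}\le e^{-\theta D}\le\varepsilon$.
\item For $2<u\le1/p$, $\psi(u)\le(u/2)^{2D}\le p^{-2D}$.
\end{itemize}
In the last range $\psi$ is large, but few vertices fall into it. Let $S_z=\{x\in X:g_z(x)>2\}$. By \eqref{eq:disc}, $2p|S_z||Y_z|\le e_\Gamma(S_z,Y_z)\le p|S_z||Y_z|+2\sqrt{n|S_z||Y_z|}$, so $|S_z|\le4n/(p^2|Y_z|)\le4n^{3\rho}$. Hence $|S_z|p^{-2D}\le4n^{(2D+3)\rho}\le4n^{1/4}\le\varepsilon n^{3/4}\le\varepsilon|X|$ for $n$ large.

Fix $z\in Z$. By (ii) and the first property, $\sum_{x\in X}\Gamma(x,z)\psi(g_z(x))\ge4\varepsilon p|X|$. Splitting $X$ according to $g_z(x)<\theta$, $\theta\le g_z(x)\le2$ and $g_z(x)>2$, and using (i) and the other three properties, each part contributes at most $\varepsilon|X|$ to $\sum_{x\in X}\psi(g_z(x))$. Therefore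
\begin{equation}\label{eq:Delta}
\Delta:=\sum_{z\in Z}\sum_{x\in X}(\Gamma(x,z)-p)\,\psi(g_z(x))\ \ge\ (4-3)\,\varepsilon p|X||Z|\ \ge\ \varepsilon n^{1-2\rho}|Z| .
\end{equation}

For the upper bound let $\nu=\min_{z\in Z}|Y_z|$. For $\vec y=(y_1,\dots,y_r)\in[n]^r$ let $S(\vec y)$ be the set of $x\in X$ adjacent in $G$ to all $y_i$, and let $b_z(\vec y)=(\nu/|Y_z|)^r$ if $\vec y\in Y_z^r$ and $b_z(\vec y)=0$ otherwise; for $r=0$ this means $S=X$ and $b_z=1$. Since $\deg_G(x,Y_z)^r$ is the number of $\vec y\in Y_z^r$ with $x\in S(\vec y)$, we have $g_z(x)^r=(p\nu)^{-r}\sum_{\vec y:\,x\in S(\vec y)}b_z(\vec y)$, and so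
\[\Delta=\sum_{r=0}^{2D}a_r(p\nu)^{-r}\sum_{\vec y\in[n]^r}\ \sum_{x\in S(\vec y)}\ \sum_{z\in Z}(\Gamma(x,z)-p)\,b_z(\vec y).\]
As $b_z(\vec y)\in[0,1]$, \eqref{eq:weighted} bounds the two inner sums by $2n\sqrt{|Z|}$ in absolute value. There are $n^r$ tuples, and $1\le n/(p\nu)\le n^{2\rho}$, so
\[|\Delta|\le3^D\Big(\frac n{p\nu}\Big)^{2D}2n\sqrt{|Z|}\le2\cdot3^Dn^{1+4D\rho}\sqrt{|Z|} .\]
Comparing with \eqref{eq:Delta} gives $\sqrt{|Z|}\le(2\cdot3^D/\varepsilon)\,n^{(4D+2)\rho}$, and hence $|Z|\le(4\cdot9^D/\varepsilon^2)\,n^{1/4}\le n^{1/2}$ for $n$ large.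
\end{proof}

The expansion costs a factor $(n/(p\nu))^{2D}$ and gains a factor $\sqrt{|Z|}$. The cost is affordable because $1/p$ and $n/\nu$ are small powers of $n$. For the same reason the lemma is indifferent to constant factors in $|X|$ and $|Y_z|$, such as the constant $\beta$ of Lemma~\ref{lem:good}.

\begin{proof}[Proof of Lemma~\ref{lem:inherit}]
Let $D=D(\varepsilon,\theta)$. Let $Z$ be the set of $z\in[n]$ for which there are $X_z\subseteq N_\Gamma(z)\cap X$ with $|X_z|\ge16\varepsilon p|X|$ and $Y_z\subseteq Y$ with $|Y_z|\ge16\varepsilon|Y|$ such that $e_G(X_z,Y_z)<\frac1{4D}p|X_z||Y_z|$. For $z\in Z$, condition (i) of Lemma~\ref{lem:poly} is \eqref{eq:lowdeg} with $Y'=Y_z$. By halving, at least $|X_z|/2\ge8\varepsilon p|X|$ vertices of $X_z$ have $g_z(x)<\frac1{2D}$, which is (ii). Also $|Y_z|\ge\varepsilon|Y|\ge n^{1-\rho}$. So $|Z|\le n^{1/2}$.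

Let $z\notin Z$ with $|N_G(z)\cap X|\ge\theta p|X|$. Let $X'\subseteq N_G(z)\cap X$ and $Y'\subseteq Y$ have relative size at least $16\varepsilon/\theta$ in these sets. Then $X'\subseteq N_\Gamma(z)\cap X$, $|X'|\ge16\varepsilon p|X|$ and $|Y'|\ge16\varepsilon|Y|$. Since $z\notin Z$, we have $e_G(X',Y')\ge\frac1{4D}p|X'||Y'|$.
\end{proof}

We shall apply Lemma~\ref{lem:inherit} a bounded number of times in succession, and the first parameter has to stay small. Two steps from $(\varepsilon_0,\theta_0)$ give $\varepsilon_2=256\,\varepsilon_0/(\theta_0\theta_1)$. Had the inherited density $\theta_1$ been as small as $\varepsilon_0$, this would exceed $1$ for every $\varepsilon_0$. The polynomial $\psi$ loses only a factor of order $\ln(1/\varepsilon)$ in the density, and this is harmless.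

\begin{lemma}\label{lem:iterate}
Let $M\ge1$ be an integer and $\eta\in(0,1/e]$. There is $\varepsilon_0\in(0,\eta]$, depending only on $M,\eta,\theta_0$, such that the iterates $(\varepsilon_{i+1},\theta_{i+1})=\Lambda(\varepsilon_i,\theta_i)$ are defined for $0\le i<M$ and satisfy $\varepsilon_i\le\eta$ for all $i\le M$.
\end{lemma}

\begin{proof}
Let $\lambda=8\ln(1/\varepsilon_0)$, and choose $\varepsilon_0\le\eta$ so small that $\varepsilon_0(16/\theta_0)^M\lambda^{M^2}\le\eta$; this is possible because $\varepsilon_0\ln(1/\varepsilon_0)^{M^2}\to0$ as $\varepsilon_0\to0$. Note $\lambda\ge8$. Let $1\le i\le M$ and suppose $\varepsilon_j\le\eta$ for all $j<i$, so that the iterates up to $i$ are defined. For $j<i$ we have $\ln(1/\varepsilon_j)/\theta_j\ge1$ and $\varepsilon_j\ge\varepsilon_0$. Using $\lceil y\rceil\le2y$ for $y\ge1$, we get $1/\theta_{j+1}=4D(\varepsilon_j,\theta_j)\le8\ln(1/\varepsilon_j)/\theta_j\le\lambda/\theta_j$. Thus $1/\theta_j\le\lambda^j/\theta_0$, and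
\[\varepsilon_i=16^i\varepsilon_0\prod_{j<i}\theta_j^{-1}\le\varepsilon_0(16/\theta_0)^i\lambda^{0+1+\dots+(i-1)}\le\eta .\qedhere\]
\end{proof}

\section{Complete bipartite graphs in good pairs}\label{sec:bip}

The next lemma embeds the layers $J$ and $I$. It takes a bounded set $L$ of vertices with good pairs and a bounded family of large sets $W_s$, each lying in $V_v$ for all $v$ in some $L_s\subseteq L$, and it finds all permitted edges at once.

\begin{lemma}\label{lem:embed}
Let $t,h,\sigma\ge1$ be integers. There are $\varepsilon_0\in(0,1/e]$ and $\kappa\in(0,\frac14]$, depending only on $t,h,\sigma,d$, such that for all $c_*\in(0,1)$ and $\beta>0$ the following holds with $c=\varepsilon_0c_*$, for $p\ge n^{-\kappa}$ and $n$ large. Let $L\subseteq V(G)$ with $|L|\le h$, and for $v\in L$ let $(J_v,V_v)$ be an $(\varepsilon_0,c)$-good pair for $v$ with $|J_v|\ge\beta pn$. Let $\mathcal S$ be an index set with $|\mathcal S|\le\sigma$, and for $s\in\mathcal S$ let $L_s\subseteq L$ and $W_s\subseteq V(G)$ satisfy $W_s\subseteq V_v$ for all $v\in L_s$ and $|W_s|\ge c_*n$. Then there are $t$-element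 sets $J_v^\circ\subseteq N_G(v)$ for $v\in L$ and $I_s^\circ\subseteq W_s$ for $s\in\mathcal S$, pairwise disjoint and disjoint from $L$, such that every vertex of $J_v^\circ$ is adjacent in $G$ to every vertex of $I_s^\circ$ whenever $v\in L_s$.
\end{lemma}

\begin{proof}
Let $M=th$. Take $\varepsilon_0$ and the iterates $(\varepsilon_i,\theta_i)$ from Lemma~\ref{lem:iterate} with $\eta=\min(\frac1e,\frac1{4\sigma})$. Choose $\rho>0$ with $(8D(\varepsilon_i,\theta_i)+4)\rho\le\frac14$ for all $i\le M$, and let $\kappa=\rho/(2M)$; then $\kappa\le\rho/2\le\frac14$.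

We choose the vertices of the sets $J_v^\circ$ one at a time, $t$ for each $v\in L$, in at most $M$ steps. For each $s$ we maintain a set $X_s\subseteq W_s$ of candidates for $I_s^\circ$, initially $W_s$, such that after $i$ steps
\begin{enumerate}
\item[(J1)] $(X_s,J_v)$ is $(\varepsilon_i,\theta_i)$-dense for all $s\in\mathcal S$ and $v\in L_s$;
\item[(J2)] $|X_s|\ge c_*\theta_0\theta_1\cdots\theta_{i-1}\,p^in$ for all $s\in\mathcal S$;
\item[(J3)] every vertex chosen so far for $J_v^\circ$ is adjacent to all of $X_s$ whenever $v\in L_s$.
\end{enumerate}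
For $i=0$, (J1) follows from goodness: a subset of $W_s\subseteq V_v$ of relative size at least $\varepsilon_0$ has at least $\varepsilon_0c_*n=cn$ elements.

Consider step $i+1$, where $i<M$, in which a vertex is to be chosen for $v\in L$. Lemma~\ref{lem:inherit} applies to every pair $(X_s,J_{v'})$ with $s\in\mathcal S$, $v'\in L_s$ and parameters $\varepsilon_i,\theta_i,\rho$. Indeed $p\ge n^{-\rho}$; by (J2), $|X_s|\ge c_*\theta_0\cdots\theta_{M-1}n^{1-\rho/2}\ge n^{1-\rho}$; and $\varepsilon_i|J_{v'}|\ge\varepsilon_0\beta n^{1-\rho/2}\ge n^{1-\rho}$, for $n$ large. We choose $j\in J_v$ outside the following sets: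
\begin{itemize}
\item for each $s$ with $v\in L_s$, the vertices $j\in J_v$ with $|N_G(j)\cap X_s|<\theta_ip|X_s|$, at most $\varepsilon_i|J_v|$ in number by (J1) and \eqref{eq:lowdeg} with the roles of the two sets exchanged;
\item for each of the at most $\sigma h$ pairs $(X_s,J_{v'})$, the set $Z$ of Lemma~\ref{lem:inherit};
\item $L$ and the vertices chosen earlier.
\end{itemize}
These exclude at most $\sigma\varepsilon_i|J_v|+\sigma hn^{1/2}+h+M\le\frac14|J_v|+\sigma hn^{1/2}+h+M$ vertices, which is less than $|J_v|$ for $n$ large because $|J_v|\ge\beta n^{3/4}$. So $j$ exists. Add it to $J_v^\circ$, replace $X_s$ by $N_G(j)\cap X_s$ for all $s$ with $v\in L_s$, and leave the other $X_s$ unchanged. Then (J3) holds. For a changed set $X_s$, (J2) holds by the first exclusion and (J1) by Lemma~\ref{lem:inherit}. For an unchanged set, (J2) holds as $\theta_ip\le1$, and (J1) holds as $\varepsilon_{i+1}\ge\varepsilon_i$ and $\theta_{i+1}\le\theta_i$.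

At the end (J2) still gives $|X_s|\ge n^{1-\rho}$, which exceeds $h+M+\sigma t$ for $n$ large. So we can choose pairwise disjoint $t$-element sets $I_s^\circ\subseteq X_s$ avoiding $L$ and all $J_v^\circ$. The adjacencies hold by (J3).
\end{proof}

\begin{remark}\label{rem:bip}
Take $h=\sigma=1$, $c_*=d/2$, $L=L_1=\{v\}$ for any vertex $v$, and $W_1=V_v$. Lemmas~\ref{lem:good} and~\ref{lem:embed} then show that every non-empty $G$ with $\delta(G)\ge dpn$ contains $K_{t,t}$, for $p\ge n^{-\kappa}$ and $n$ large. So for bipartite $H$ the chromatic number plays no role; it is needed only to close odd cycles.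
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $I$, $J$, $F$ be as in Lemma~\ref{lem:layers}, and let $F_1,\dots,F_k$ ($k\ge0$) be the components of $F$. We embed each component in its own copy of one tree $T$, because cloud vertices may combine the color classes of different components in all possible ways. One further copy supplies, as in Section~\ref{sec:c7}, an artificial anchor for the vertices of $J$ that have none.

\medskip\noindent\emph{Constants.} These are chosen in the following order and depend only on $H$ and $d$. Let $t=|V(H)|$ and $\ell=k+1$. Let $T$ be the tree obtained from $F$ by adding two adjacent new vertices and joining one of them to one vertex of each component. It has at least one edge and contains each $F_i$; let $A,B$ be its color classes, both non-empty. Each color class of $F_i$ is contained in $A$ or in $B$. Take $c_*$ and $C_1$ from Lemma~\ref{lem:shatter} for $d_1=d/2$, $\ell$ and $T$, and put $C=C_1$. Take $\varepsilon_0$ and $\kappa$ from Lemma~\ref{lem:embed} for $t$, $h=\ell|T|$ and $\sigma=2^\ell$. Let $c=\varepsilon_0c_*$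 and $\beta=(\varepsilon_0/2)^{1/c}d$.

\medskip\noindent\emph{The configuration in $G$.} Let $p\ge n^{-\kappa}$, let $n$ be large, let $\Gamma$ satisfy \eqref{eq:disc}, and let $G\subseteq\Gamma$ have $\delta(G)\ge dpn$ and $\chi(G)>C$. We show that $H\subseteq G$. Since $\kappa\le\frac14$, Lemma~\ref{lem:good} gives every $v\in V(G)$ an $(\varepsilon_0,c)$-good pair with $|J_v|\ge\beta pn$ and $|V_v|\ge d_1n$. Lemma~\ref{lem:shatter} with $K=G$ gives disjoint copies $\varphi_1(T),\dots,\varphi_\ell(T)$ in $G$ such that, with
\[L=\bigcup_{i\le\ell}\varphi_i(V(T)),\qquad L_s=\bigcup_{i\le\ell}\varphi_i(s_i),\qquad W_s=\bigcap_{v\in L_s}V_v\qquad(s\in\{A,B\}^\ell),\]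
we have $|W_s|\ge c_*n$ for all $s$. Here $L_s\ne\emptyset$, so $W_s\subseteq V(G)$. Lemma~\ref{lem:embed} with $\mathcal S=\{A,B\}^\ell$ gives sets $J_v^\circ$ ($v\in L$) and $I_s^\circ$ ($s\in\mathcal S$). Fix $v_0\in\varphi_\ell(A)$.

\medskip\noindent\emph{The embedding.} Define $\phi:V(H)\to V(G)$ layer by layer.
\begin{itemize}
\item For $u\in V(F_i)$ let $\phi(u)=\varphi_i(u)$.
\item For $j\in J$ let $v(j)=\phi(u)$ if $j$ has an anchor $u$, and $v(j)=v_0$ otherwise. Map $J$ injectively so that $\phi(j)\in J^\circ_{v(j)}$.
\item For $x\in I$ and $i\le k$, the anchors in $F_i$ of the neighbors of $x$ lie in one color class of $F_i$ by Lemma~\ref{lem:layers}(c), hence in one class $s_i(x)\in\{A,B\}$ of $T$ (arbitrary if there are no such anchors). Put $s_\ell(x)=A$ and $s(x)=(s_1(x),\dots,s_\ell(x))$. Map $I$ injectively so that $\phi(x)\in I^\circ_{s(x)}$.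
\end{itemize}
The injective choices are possible because the sets $J_v^\circ$ and $I_s^\circ$ have $t=|V(H)|$ elements each. The map $\phi$ is injective because the copies $\varphi_i(T)$ are disjoint and the sets $L$, $J_v^\circ$, $I_s^\circ$ are pairwise disjoint.

By Lemma~\ref{lem:layers}(a), every edge of $H$ lies inside some $F_i$, between $F$ and $J$, or between $J$ and $I$. An edge of $F_i$ is an edge of $T$ and is preserved by $\varphi_i$. An edge between $F$ and $J$ joins some $j$ to its anchor $u$, by Lemma~\ref{lem:layers}(b), and $\phi(j)\in J^\circ_{\phi(u)}\subseteq N_G(\phi(u))$. Let $jx$ be an edge with $j\in J$ and $x\in I$. If $j$ has an anchor $u\in V(F_i)$, then $u\in s_i(x)$, so $v(j)=\varphi_i(u)\in L_{s(x)}$. If $j$ has no anchor, then $v(j)=v_0\in\varphi_\ell(A)\subseteq L_{s(x)}$. In both cases $\phi(j)\in J^\circ_{v(j)}$ and $\phi(x)\in I^\circ_{s(x)}$ are adjacent by Lemma~\ref{lem:embed}. Hence $\phi$ embeds $H$ in $G$.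

Thus, whenever $\Gamma$ satisfies \eqref{eq:disc} and $n$ is large, every $H$-free $G\subseteq\Gamma$ with $\delta(G)\ge dpn$ has $\chi(G)\le C$. By Lemma~\ref{lem:disc}, $\Gamma=G(n,p)$ satisfies \eqref{eq:disc} w.h.p. This proves Theorem~\ref{thm:main}, and with it Corollary~\ref{cor:main}. \qed

\begin{thebibliography}{1}
\bibitem{ABGKM}
Peter Allen, Julia B\"ottcher, Simon Griffiths, Yoshiharu Kohayakawa and Robert Morris,
\emph{Chromatic thresholds in dense random graphs},
arXiv:1508.03870 (2015).
\end{thebibliography}
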